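
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{$C^*$-algebras with $\mathcal{OL}_\infty(A)=1$ are rigid $\mathcal{OL}_\infty$ spaces}


\begin{abstract}
A $C^*$-algebra $A$ satisfies $\mathcal{OL}_\infty(A)=1$ if each of its finite-dimensional subspaces lies, for every $\lambda>1$, in a finite-dimensional subspace whose completely bounded Banach--Mazur distance to some finite-dimensional $C^*$-algebra is at most $\lambda$. It is a rigid $\mathcal{OL}_\infty$ space if its finite subsets are approximately contained in exact completely isometric copies of finite-dimensional $C^*$-algebras. We prove that the two properties are equivalent, for separable and nonseparable $A$, and that the complete isometries can be chosen completely positive with completely positive contractive left inverses.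 For separable $A$ both properties are equivalent to nuclearity together with the existence of a separating family of irreducible representations that are quasidiagonal in a suitable sense.
\end{abstract}

\section{Introduction}

\subsection{The question}

An operator space is a closed subspace $V$ of a $C^*$-algebra together with the norms it inherits on the matrix spaces $M_n(V)$. A linear map $\varphi:V\to W$ has amplifications $\varphi_n:M_n(V)\to M_n(W)$, and $\|\varphi\|_{cb}=\sup_n\|\varphi_n\|$; the map is a complete isometry if every $\varphi_n$ is an isometry. For operator spaces of the same finite dimension, the completely bounded Banach--Mazur distance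
\[
d_{cb}(V,W)=\inf\{\|\varphi\|_{cb}\,\|\varphi^{-1}\|_{cb} : \varphi:V\to W \text{ a linear isomorphism}\}
\]
measures how far $V$ and $W$ are from being completely isometric.

Let $A$ be a $C^*$-algebra. For $\lambda>1$ we write $\mathcal{OL}_\infty(A)\le\lambda$ if for every finite-dimensional subspace $E\subset A$ there are a finite-dimensional $C^*$-algebra $B$ and a subspace $F$ with $E\subset F\subset A$ and $d_{cb}(F,B)\le\lambda$. We put
\[
\mathcal{OL}_\infty(A)=\inf\{\lambda>1:\mathcal{OL}_\infty(A)\le\lambda\}.
\]
The algebra $A$ is a \emph{rigid} $\mathcal{OL}_\infty$ space if for every $\varepsilon>0$ and all $x_1,\dots,x_n\in A$ there are a finite-dimensional $C^*$-algebra $B$ and a complete isometry $\varphi:B\to A$ with $\operatorname{dist}(x_i,\varphi(B))<\varepsilon$ for all $i$.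

Both notions say that $A$ is locally built from finite-dimensional $C^*$-algebras, as an operator space. They put the error in different places. If $\mathcal{OL}_\infty(A)=1$, the given elements lie \emph{exactly} in a space $F$ that is \emph{almost} a copy of $B$. In a rigid space, they lie \emph{almost} in a space that is \emph{exactly} a copy of $B$. Moving a few vectors by a small amount is easy (Lemma~\ref{lem:perturb} below), so rigidity implies $\mathcal{OL}_\infty(A)=1$. The following question about the converse comes from \cite{Eck}: \emph{if $\mathcal{OL}_\infty(A)=1$, is $A$ a rigid $\mathcal{OL}_\infty$ space?}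

One would like to answer it by straightening the almost isometric map $B\to F\subset A$. The trouble is the order of the quantifiers. A compactness argument would require $d_{cb}(F,B)$ to be close to $1$ to a degree that depends on $B$, whereas $B$ is only produced after the tolerance has been fixed, and its dimension is not bounded. Nevertheless the answer is yes.

\subsection{The result}

We write ``cpc'' for completely positive contractive and ``ucp'' for unital completely positive, and we assume throughout that $A\neq0$.

\begin{definition}\label{def:qd}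
An irreducible representation $\pi:A\to B(H)$ is \emph{(QD)} if for all finite $S\subset A$ and all $\varepsilon>0$ there is a finite-rank projection $q\in B(H)$ with
\[
\|[q,\pi(x)]\|<\varepsilon\quad\text{and}\quad\|q\pi(x)q\|>\|\pi(x)\|-\varepsilon\qquad(x\in S).
\]
\end{definition}

\begin{theorem}\label{thm:main}
\textup{(I)} For every $C^*$-algebra $A$, separable or not, the following are equivalent.
\begin{itemize}
\item[\textup{(a)}] $\mathcal{OL}_\infty(A)=1$.
\item[\textup{(b)}] $A$ is a rigid $\mathcal{OL}_\infty$ space.
\item[\textup{(c)}] For all finite $S\subset A$ and $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $B$ and cpc maps $\varphi:B\to A$, $\psi:A\to B$ with $\psi\varphi=\mathrm{id}_B$ (so that $\varphi$ is a complete isometry) and $\operatorname{dist}(x,\varphi(B))<\varepsilon$ for $x\in S$.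
\end{itemize}
\textup{(II)} If $A$ is separable, these are also equivalent to each of the following.
\begin{itemize}
\item[\textup{(d)}] $A$ is nuclear and its irreducible (QD) representations separate points.
\item[\textup{(e)}] $A$ is nuclear, and for all finite $S\subset A$ and $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $B$, a cpc map $\psi:A\to B$ and a linear contraction $\phi:B\to A$ with
\[
\|\psi\phi-\mathrm{id}_B\|\le\varepsilon,\qquad \|\psi(ab)-\psi(a)\psi(b)\|\le\varepsilon,\qquad \|\psi(a)\|\ge\|a\|-\varepsilon\qquad(a,b\in S).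
\]
\end{itemize}
\end{theorem}

In particular every $C^*$-algebra with $\mathcal{OL}_\infty(A)=1$ is a rigid $\mathcal{OL}_\infty$ space. Conditions (d) and (e) are the steps of the proof: for separable $A$ we show
\[
\text{(a)}\Rightarrow\text{(e)}\Rightarrow\text{(d)}\Rightarrow\text{(c)}\Rightarrow\text{(b)}\Rightarrow\text{(a)},
\]
and for general $A$ we reduce (a)$\Rightarrow$(c) to the separable case.

\subsection{The mechanism in $C[0,1]$}\label{sec:toy}

Let $A=C[0,1]$, let $S\subset A$ be finite and $\varepsilon>0$. Choose points $0=t_0<\dots<t_n=1$ so close together that each $x\in S$ oscillates by less than $\varepsilon$ on each $[t_{i-1},t_i]$. Put $B=\mathbb C^{n+1}$, let $\psi(f)=(f(t_0),\dots,f(t_n))$, and let $\varphi(b)$ be the piecewise linear function with value $b_i$ at $t_i$. Both maps are cpc, $\psi\varphi=\mathrm{id}_B$, and $\|\varphi\psi(x)-x\|<\varepsilon$ for $x\in S$. So (c) holds. The map $\varphi$ is not multiplicative, and it could not be: $C[0,1]$ has only the projections $0$ and $1$, so every $*$-homomorphism $B\to C[0,1]$ takes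 constant functions as values.

In general nothing like linear interpolation is at hand. But $\varphi$ can be assembled from two cruder maps. Let $\varphi_0:B\to A$ be \emph{any} cpc map with $\psi\varphi_0=\mathrm{id}_B$; it is right at the points $t_i$, and nothing is assumed elsewhere. Let $\kappa:B\to A$ be \emph{any} cpc map with $\|\kappa\psi(x)-x\|<\varepsilon$ for $x\in S$; it is approximately right everywhere, but need not be exactly right anywhere. Choose $u\in A$ with $0\le u\le1$ and $u(t_i)=0$ for all $i$, and put
\[
\varphi(b)=(1-u)\varphi_0(b)+u\,\kappa(b).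
\]
Since $u$ vanishes at the $t_i$, we have $\psi\varphi=\psi\varphi_0=\mathrm{id}_B$ exactly. Moreover
\[
\varphi\psi(x)-x=(1-u)\bigl(\varphi_0\psi(x)-x\bigr)+u\bigl(\kappa\psi(x)-x\bigr).
\]
The second summand is less than $\varepsilon$ in norm. In the first, $\varphi_0\psi(x)-x$ vanishes at the $t_i$, so it is less than $\varepsilon$ in absolute value on a neighborhood of them; if $u=1$ off this neighborhood, the first summand is less than $\varepsilon$ in norm too. Thus (c) follows from \emph{exact} evaluation at finitely many points together with an \emph{approximate} left inverse of it.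

\subsection{The general strategy}

The noncommutative substitute for evaluation at finitely many points is a compression $\psi(a)=q\sigma(a)q$, where $\sigma$ is a finite direct sum of inequivalent irreducible representations and $q$ is a finite-rank projection in $\sigma(A)''$. By a version of the transitivity theorem, $\psi$ maps the algebra of all $a\in A$ for which $\sigma(a)$ commutes with $q$ onto the finite-dimensional algebra $q\sigma(A)''q$, and it is multiplicative there, so $\varphi_0$ exists. Nuclearity provides $\kappa$, and the gluing works if $q$ almost commutes with $\sigma(S)$. This is what (QD) supplies, and Section~\ref{sec:glue} carries out (d)$\Rightarrow$(c) along these lines.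

It remains to find (QD) representations. Condition (a) first gives almost multiplicative maps $\psi$ into finite-dimensional algebras with approximate right inverses $\phi$; this is (e), proved in Section~\ref{sec:ae}. These maps are abstract: they are not attached to any representation. Two properties of a full matrix algebra, transported to $A$ by $\phi$, attach them to one. Since $M_n$ is prime, a suitably selected summand of $\psi$ sees only one ``point'' of the primitive ideal space, provided the point is generic (Section~\ref{sec:local}). Since $M_n$ is far from commutative if $n\ge2$, the compact operators can appear in it only with multiplicity one (Section~\ref{sec:rank}). Voiculescu's theorem then places the matrix algebra inside the irreducible representation (Section~\ref{sec:qd}).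

\begin{example}
If all irreducible representations of $A$ are finite-dimensional, for instance if $A$ is commutative, they are (QD) with $q=1$. On the other hand, let $A$ be the Toeplitz algebra, generated by the unilateral shift $s$ on $\ell^2$. It is nuclear, being an extension of $C(\mathbb T)$ by the compact operators. An irreducible representation not vanishing on the compact operators is equivalent to the identity representation, and this one is not (QD). Indeed, suppose $q$ is a finite-rank projection with $\|[q,s]\|<\varepsilon$ and $\|q(1-ss^*)q\|>1-\varepsilon$, and let $v=qsq$. Then $v^*v=q-qs^*(1-q)sq\ge(1-\varepsilon^2)q$. As $q\ell^2$ is finite-dimensional, $vv^*$ and $v^*v$ have the same eigenvalues on it, so $qss^*q\ge vv^*\ge(1-\varepsilon^2)q$ and $\|q(1-ss^*)q\|\le\varepsilon^2$. This is impossible for small $\varepsilon$. So $1-ss^*$ vanishes in all (QD) representations, and $\mathcal{OL}_\infty(A)\ne1$ by Theorem~\ref{thm:main}. Hence the second half of (d) does not follow from nuclearity.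
\end{example}

\section{Preliminaries}\label{sec:prelim}

\subsection{Standard facts}\label{sec:facts}

$K=K(H)$ denotes the compact operators on the Hilbert space under consideration. $A^1$ is $A$ if $A$ is unital and the unitization otherwise; $A$ is an essential ideal of $A^1$. $\operatorname{Prim}A$ is the primitive ideal space of $A$. A $C^*$-algebra is nuclear if its identity is a point-norm limit of cpc factorizations through matrix algebras. We use the following.

\begin{itemize}
\item[(F1)] \emph{Extension} (Arveson, Wittstock; see \cite{Pau}). Let $B$ be a finite-dimensional $C^*$-algebra. A ucp map from an operator system into $B$ extends to a ucp map on any unital $C^*$-algebra containing the system, with the same unit. A completely bounded map from a subspace of a $C^*$-algebra into $B$ extends to the $C^*$-algebra with the same cb-norm. A cpc map from a $C^*$-subalgebra $C_0\subset C$ into $B$ extends to a cpc map on $C$: adjoin a new unit to $C_0$ and $C$, extend the map to a ucp map on the unitization of $C_0$, then to the unitization of $C$, and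 restrict to $C$.
\item[(F2)] \emph{Dilation} (\cite{Pau}). A cpc map on $A$ with values in $B(H_0)$ has the form $V^*\pi(\cdot)V$ with a representation $\pi$ and $\|V\|\le1$ (Stinespring). A completely bounded map $\theta$ from a unital $C^*$-algebra into $B(H_0)$ has the form $V^*\pi(\cdot)W$ with $\pi$ unital and $\|V\|\|W\|=\|\theta\|_{cb}$.
\item[(F3)] \emph{Paulsen's off-diagonal lemma} (\cite{Pau}). If $\beta:A\to B$ is a complete contraction and $B$ is unital, then $\begin{pmatrix}\lambda&a\\b^*&\mu\end{pmatrix}\mapsto\begin{pmatrix}\lambda&\beta(a)\\\beta(b)^*&\mu\end{pmatrix}$ ($a,b\in A$, $\lambda,\mu\in\mathbb C$) is a ucp map from an operator system in $M_2(A^1)$ to $M_2(B)$.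
\item[(F4)] \emph{Smith.} If $\mathrm{id}_A$ is a point-norm limit of maps $A\to M_N\to A$ with both factors completely contractive, then $A$ is nuclear \cite{Smi}. Smith's lemma: $\|\theta\|_{cb}=\|\theta_N\|$ for linear maps $\theta$ from an operator space into $M_N$.
\item[(F5)] \emph{Nuclearity} (Choi--Effros). Quotients of nuclear algebras are nuclear. A cpc (ucp) map from a separable nuclear (unital) $C^*$-algebra into a quotient $C/I$ lifts to a cpc (ucp) map into $C$. The identity of a unital nuclear algebra is a point-norm limit of ucp factorizations through matrix algebras. We also use that the unitization of a nuclear algebra is nuclear.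
\item[(F6)] \emph{Voiculescu.} Let $H$ be separable and infinite-dimensional, $\hat D\subset B(H)$ a separable $C^*$-algebra containing $1_H$, and $\rho$ a unital representation of $\hat D$ on a separable space with $\rho(\hat D\cap K)=0$. For each finite $S\subset\hat D$ and $\eta>0$ there is a unitary $W:H\to H\oplus H_\rho$ with $\|WxW^*-(x\oplus\rho(x))\|<\eta$ for $x\in S$.
\item[(F7)] \emph{Arveson.} A closed ideal $I$ of a $C^*$-algebra $C$ has an approximate unit $(u)$, $0\le u\le1$, that is quasicentral: $\|[u,c]\|\to0$ for $c\in C$. It can be taken in the convex hull of a given increasing approximate unit; for $I=K$ it can therefore consist of finite-rank operators. Approximating square roots by polynomials one gets also $\|[u^{1/2},c]\|\to0$ and $\|[(1-u)^{1/2},c]\|\to0$.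
\item[(F8)] \emph{Density.} If $\sigma$ is a finite direct sum of pairwise inequivalent irreducible representations $\pi_i$ on $H_i$, then $\sigma(A)''=\bigoplus B(H_i)$. Kaplansky's theorem: the (selfadjoint part of the) unit ball of $\sigma(A)$ is strongly dense in that of $\sigma(A)''$. If $\pi$ is irreducible and $\pi(A)\cap K\ne0$, then $K\subset\pi(A)$. Every nonzero ideal $I$ of a $C^*$-algebra $C$ with $K\subset C\subset B(H)$ contains $K$, because $I\cap K\supset IK\ne0$ and $K$ is simple.
\item[(F9)] \emph{Primitive ideals} (Dixmier). For $J\in\operatorname{Prim}A$ let $\pi_J$ be an irreducible representation with kernel $J$, so $\|\pi_J(a)\|=\|a+J\|$. For open $U\subset\operatorname{Prim}A$ put $I_U=\bigcap_{J'\notin U}J'$ (and $I_U=A$ if $U=\operatorname{Prim}A$); then $J\in U$ if and only if $I_U\not\subset J$. The set of all $J'$ containing a given subset of $A$ is closed, the sets $\{J':\|a+J'\|>r\}$ are open, $\|a\|=\sup_{J'}\|a+J'\|$, so that $\bigcap\operatorname{Prim}A=0$, and $\operatorname{Prim}A$ is a Baire space.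
\end{itemize}

For finite-dimensional $C^*$-algebras $B_k$, the algebra $\prod_kB_k/\bigoplus_kB_k$ consists of bounded sequences modulo null sequences, with norm $\|[(b_k)]\|=\limsup\|b_k\|$.
\begin{itemize}
\item[(F10)] Projections in $\prod M_{n_k}/\bigoplus M_{n_k}$ lift to sequences of projections. A $*$-homomorphism from $M_N$ into it lifts to a sequence of maps $M_N\to M_{n_k}$ which are $*$-homomorphisms for large $k$.
\end{itemize}
We call cpc maps $\theta_k:A\to B_k$ \emph{asymptotically multiplicative} if $\|\theta_k(ab)-\theta_k(a)\theta_k(b)\|\to0$ for all $a,b\in A$; it suffices to check this on a dense set. Then $a\mapsto[(\theta_k(a))]$ is a $*$-homomorphism $\Theta$ into $\prod B_k/\bigoplus B_k$ with $\|\Theta(a)\|=\limsup\|\theta_k(a)\|$, and the same is true along every subsequence.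

\subsection{Three elementary tools}

The first tool bounds a failure of multiplicativity at $(x,y)$ by the failure at $x$ alone, \emph{uniformly in $y$}. This uniformity is what allows us to insert elements $\phi(b)$ depending on $k$ into asymptotic computations.

\begin{lemma}\label{lem:defect}
Let $\psi$ be a cpc map between $C^*$-algebras. For all $x,y$ in its domain,
\begin{align*}
\|\psi(xy)-\psi(x)\psi(y)\|&\le\|\psi(xx^*)-\psi(x)\psi(x)^*\|^{1/2}\,\|y\|,\\
\|\psi(yx)-\psi(y)\psi(x)\|&\le\|\psi(x^*x)-\psi(x)^*\psi(x)\|^{1/2}\,\|y\|.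
\end{align*}
\end{lemma}

\begin{proof}
Write $\psi=V^*\pi(\cdot)V$ as in (F2). Then $\psi(xy)-\psi(x)\psi(y)=V^*\pi(x)(1-VV^*)\pi(y)V$. Split $1-VV^*$ into two square roots. Since $\|V^*\pi(x)(1-VV^*)^{1/2}\|^2=\|\psi(xx^*)-\psi(x)\psi(x)^*\|$, the first inequality follows. For the second, apply the first to $x^*$ and $y^*$ and take adjoints.
\end{proof}

\begin{lemma}\label{lem:unitaries}
Every contraction in a finite-dimensional $C^*$-algebra is the mean of two unitaries.
\end{lemma}

\begin{proof}
Write $b=v|b|$ with $v$ unitary and take $v\bigl(|b|\pm i\sqrt{1-|b|^2}\bigr)$.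
\end{proof}

\begin{lemma}\label{lem:perturb}
Let $x_1,\dots,x_n\in A$ be linearly independent. For every $t\in(0,1)$ there is $\eta>0$ such that, whenever $\|y_i-x_i\|<\eta$ for all $i$, the $y_i$ are independent and there is a linear map $T:A\to A$ with $Ty_i=x_i$ such that every finite-dimensional $F\ni y_1,\dots,y_n$ satisfies $x_i\in TF\subset F+\operatorname{span}\{x_i,y_i\}$ and $d_{cb}(TF,F)\le\frac{1+t}{1-t}$.
\end{lemma}

\begin{proof}
Choose $g_j\in A^*$ with $g_j(x_i)=\delta_{ij}$. For small $\eta$ the matrix $(g_j(y_i))_{ij}$ is close to the identity, so it is invertible with inverse close to the identity. Hence suitable linear combinations $f_j$ of the $g_j$ satisfy $f_j(y_i)=\delta_{ij}$ and $\|f_j\|\le C$, where $C$ depends only on the $g_j$. In particular the $y_i$ are independent. Put $T=\mathrm{id}+\sum_jf_j(\cdot)(x_j-y_j)$. Then $Ty_i=x_i$. Since $\|f_j\|_{cb}=\|f_j\|$, we have $\|T-\mathrm{id}\|_{cb}\le nC\eta\le t$ if $\eta$ is small. So $(1-t)\|z\|\le\|T_mz\|\le(1+t)\|z\|$ for all $m$ and $z\in M_m(A)$, which gives the estimate of $d_{cb}$.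
\end{proof}

\subsection{The easy implications and the reduction to separable algebras}\label{sec:easy}

\emph{\textup{(c)}$\Rightarrow$\textup{(b)}.} Cpc maps are completely contractive, so $\psi\varphi=\mathrm{id}_B$ forces $\varphi$ to be a complete isometry.

\smallskip
\emph{\textup{(b)}$\Rightarrow$\textup{(a)}.} Let $E=\operatorname{span}\{x_i\}\neq0$ with independent $x_i$. (The case $E=0$ follows by enlarging $E$.) Given $t\in(0,1)$, choose a complete isometry $\varphi:B\to A$ and $y_i\in\varphi(B)$ so close to $x_i$ that Lemma~\ref{lem:perturb} applies. Then $F=T\varphi(B)\supset E$ and $d_{cb}(F,B)\le\frac{1+t}{1-t}$, which is arbitrarily close to $1$.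

\smallskip
\emph{Reduction of \textup{(a)}$\Rightarrow$\textup{(c)} to separable algebras.} Let $\mathcal{OL}_\infty(A)=1$ and let $G\subset A$ be finite; enlarging it we may assume $G\not\subset\{0\}$. We build a separable subalgebra $A_\infty\supset G$ with $\mathcal{OL}_\infty(A_\infty)=1$. Let $A_0=C^*(G)$. Given a separable $A_m$, let $\Delta_m\subset A_m$ be countable and dense, with $\Delta_{m-1}\subset\Delta_m$ if $m\ge1$. For every finite independent tuple in $\Delta_m$ and every $j\in\mathbb N$ pick a finite-dimensional $F\subset A$ containing the tuple with $d_{cb}(F,B)\le1+\frac1j$ for some finite-dimensional $C^*$-algebra $B$; let $A_{m+1}$ be generated by $A_m$ and these countably many spaces $F$. Put $A_\infty=\overline{\bigcup A_m}$. Given a basis $x_1,\dots,x_n$ of a nonzero subspace of $A_\infty$, and $t$ and $j$, choose $y_i$ in one $\Delta_m$ close to $x_i$ and the corresponding $F\ni y_i$. With $T$ from Lemma~\ref{lem:perturb} (applied in $A_\infty$) we have $x_i\in TF\subset F+\operatorname{span}\{x_i,y_i\}\subset A_\infty$ and $d_{cb}(TF,B)\le(1+\frac1j)\frac{1+t}{1-t}$.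 So $\mathcal{OL}_\infty(A_\infty)=1$.

If (c) holds for $A_\infty$, take $\varphi:B\to A_\infty\subset A$ and $\psi:A_\infty\to B$ for the set $G$, and extend $\psi$ to a cpc map $A\to B$ by (F1). This gives (c) for $G$ in $A$.

\smallskip
\textbf{From now on $A$ is separable.}

\section{Gluing: (d) implies (c)}\label{sec:glue}

We carry out the plan of Section~\ref{sec:toy} with compressions in place of point evaluations. Two lemmas prepare the exact part ($\varphi_0$) and the approximate part ($\kappa$).

\subsection{Two lemmas}

The first lemma is the transitivity theorem for selfadjoint elements with control of the norm.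

\begin{lemma}\label{lem:transitivity}
Let $\sigma=\bigoplus_{i=1}^l\pi_i$ with pairwise inequivalent irreducible representations $\pi_i$ of $A$ on $H_i$, let $M=\bigoplus B(H_i)$, let $r\in M$ be a finite-rank projection, $t=t^*\in M$ and $\delta>0$. There is $y=y^*\in A$ with $\sigma(y)r=tr$ and $\|y\|\le\|t\|+\delta$.
\end{lemma}

\begin{proof}
We correct the error on the range of $r$ successively. Put $t_0=t$. Given $t_j=t_j^*\in M$, Kaplansky's theorem (F8) provides a selfadjoint element of $\sigma(A)$ of norm at most $\|t_j\|$ that approximates $t_j$ on the finite-dimensional range of $r$. Truncating a selfadjoint lift by functional calculus, we get $y_j=y_j^*\in A$ with $\|y_j\|\le\|t_j\|$ such that $d=t_j-\sigma(y_j)$ satisfies $\|dr\|\le2^{-j-3}\delta$. Put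
\[
t_{j+1}=dr+rd(1-r)=rdr+(1-r)dr+rd(1-r).
\]
This is a selfadjoint element of $M$ with $t_{j+1}r=dr=t_jr-\sigma(y_j)r$ and $\|t_{j+1}\|\le2\|dr\|\le2^{-j-2}\delta$. So $y=\sum_jy_j$ converges, $\|y\|\le\|t\|+\delta$, and telescoping gives $\sigma(y)r=t_0r=tr$.
\end{proof}

\begin{lemma}\label{lem:cbtoucp}
Let $B$ be a finite-dimensional $C^*$-algebra and $\theta':B\to M_N$ a unital linear map with $\|\theta'\|_{cb}\le1+\eta$, where $0<\eta<\frac14$. There is a ucp map $\theta:B\to M_N$ with $\|\theta-\theta'\|\le7\sqrt\eta$.
\end{lemma}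

\begin{proof}
By (F2), and after scaling so that $\|V\|=\|W\|$, write $\theta'=V^*\pi(\cdot)W$ with $\pi$ unital and $\|V\|^2,\|W\|^2\le1+\eta$. Then $V^*W=\theta'(1)=1$. Hence $(V-W)^*(V-W)=V^*V+W^*W-2\le2\eta$, and so
\[
\|\theta'-W^*\pi(\cdot)W\|\le\|V-W\|\|W\|\le\sqrt{2\eta(1+\eta)}\le2\sqrt\eta .
\]
Likewise $\|W^*W-1\|=\|(W-V)^*W\|\le2\sqrt\eta<1$, so $W_0=W(W^*W)^{-1/2}$ is a well-defined isometry with $\|W-W_0\|=\|(W^*W)^{1/2}-1\|\le\|W^*W-1\|\le2\sqrt\eta$. The map $\theta=W_0^*\pi(\cdot)W_0$ is ucp and $\|\theta-W^*\pi(\cdot)W\|\le2\sqrt\eta\,(1+\sqrt{5/4})\le5\sqrt\eta$.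
\end{proof}

\subsection{The compressions}

Assume (d). Let $\mathcal X$ be the set of kernels of irreducible (QD) representations, and for each $J\in\mathcal X$ fix one such representation $\pi_J$ with kernel $J$. Since the (QD) representations separate points, $\bigcap\mathcal X=0$. So $\bigoplus_{J\in\mathcal X}\pi_J$ is faithful and $\|x\|=\sup_{J\in\mathcal X}\|\pi_J(x)\|$.

Let $S_k$ be increasing finite sets with dense union in $A$. For each $k$ choose distinct $J_1,\dots,J_l\in\mathcal X$ with $\max_i\|\pi_{J_i}(x)\|>\|x\|-\frac1k$ for $x\in S_k$, and by (QD) finite-rank projections $q_i$ with $\|[q_i,\pi_{J_i}(x)]\|<\frac1k$ and $\|q_i\pi_{J_i}(x)q_i\|>\|\pi_{J_i}(x)\|-\frac1k$ for $x\in S_k$. The $\pi_{J_i}$ are inequivalent because their kernels differ. Put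
\[
\sigma=\bigoplus_i\pi_{J_i},\quad M=\bigoplus_iB(H_{J_i}),\quad q=\bigoplus_iq_i,\quad B_k=qMq,\quad \psi_k(a)=q\sigma(a)q .
\]
Here $\sigma,M,q$ depend on $k$. We have $\|[q,\sigma(x)]\|<\frac1k$ for $x\in S_k$, and hence $\|[q,\sigma(x)]\|\to0$ as $k\to\infty$ for all $x\in A$. The $\psi_k:A\to B_k$ are cpc, and
\[
\|\psi_k(ab)-\psi_k(a)\psi_k(b)\|=\|q\sigma(a)(1-q)\sigma(b)q\|\le\|[q,\sigma(a)]\|\,\|b\| ,
\]
so they are asymptotically multiplicative. Moreover $\|\psi_k(x)\|>\|x\|-\frac2k$ for $x\in S_k$, so $\|\psi_k(x)\|\to\|x\|$ for all $x\in A$. In particular $B_k\ne0$ for large $k$.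

Extend $\sigma$ unitally to $A^1$ and put $\psi_k^1=q\sigma(\cdot)q:A^1\to B_k$, a ucp map. By the same estimate these maps are asymptotically multiplicative. Along every subsequence the induced $*$-homomorphism of $A^1$ is isometric on the essential ideal $A$, hence injective, hence completely isometric. Therefore
\begin{equation}\label{eq:cinorm}
\|(\psi_k^1)_N(y)\|\to\|y\|\qquad\text{for all }N\text{ and }y\in M_N(A^1).
\end{equation}

\subsection{An approximate left inverse}

Let $S$ be a finite set of selfadjoint elements of the unit ball of $A$; it suffices to prove (c) for such sets, by taking real and imaginary parts and scaling. Let $0<\eta<\frac1{16}$. Since $A^1$ is nuclear, (F5) gives ucp maps $\rho:A^1\to M_N$ and $\tau:M_N\to A^1$ with $\|\tau\rho(x)-x\|\le\eta$ for $x\in S$. We want a ucp map $\kappa:B_k\to A^1$ with $\kappa\psi_k\approx\mathrm{id}$ on $S$, and we get it by factoring $\rho$ approximately through $\psi_k^1$.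

Let $E=\operatorname{span}(S\cup\{1\})$. The unit sphere of $M_N(E)$ is compact and the maps $(\psi_k^1)_N$ are contractive, so the convergence in \eqref{eq:cinorm} is uniform on it. For large $k$ we thus have $\|(\psi_k^1)_N(y)\|\ge(1-\eta)\|y\|$ on $M_N(E)$. In particular $\psi_k^1$ is injective on $E$, and by Smith's lemma (F4) the unital map $\rho\circ(\psi_k^1|_E)^{-1}:\psi_k^1(E)\to M_N$ has cb-norm at most $(1-\eta)^{-1}\le1+2\eta$. (Smith's lemma is what makes the single amplification $N$ sufficient.) Extend it to $B_k$ with the same cb-norm by (F1). Lemma~\ref{lem:cbtoucp}, with $2\eta$ in place of $\eta$, gives a ucp map $\theta:B_k\to M_N$ with $\|\theta\psi_k(x)-\rho(x)\|\le7\sqrt{2\eta}$ for $x\in S$. So $\kappa=\tau\theta:B_k\to A^1$ is ucp and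
\[
\|\kappa\psi_k(x)-x\|\le\eta_1:=\eta+7\sqrt{2\eta}\qquad(x\in S).
\]
Fix such a $k$ for which also $\|[q,\sigma(x)]\|\le\eta$ for $x\in S$, and write $B=B_k$, $\psi=\psi_k$.

\subsection{The exact part}

The compression $\psi$ is multiplicative on the $C^*$-algebra
\[
N_q=\{a\in A:[\sigma(a),q]=0\},
\]
where it equals $a\mapsto\sigma(a)q$. Its kernel there is the ideal $N_0=\{a\in N_q:\sigma(a)q=0\}$, which plays the role of the functions vanishing at the points $t_i$. The map $N_q\to B$ is onto: for $b=b^*\in B$, Lemma~\ref{lem:transitivity} gives $y=y^*\in A$ with $\sigma(y)q=b$; taking adjoints, $q\sigma(y)=b$, so $y\in N_q$. Hence $N_q/N_0\cong B$, and by (F5) there is a cpc map $\varphi_0:B\to N_q$ with $\sigma(\varphi_0(b))q=b$.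

Elements of $S$ need not lie in $N_q$, but they are close to it. For $x\in S$ let $t=(1-q)\sigma(x)q+q\sigma(x)(1-q)$, a selfadjoint element of $M$ of norm at most $\|[q,\sigma(x)]\|\le\eta$. Lemma~\ref{lem:transitivity} gives $y=y^*\in A$ with $\|y\|\le2\eta$ and $\sigma(y)q=tq=(1-q)\sigma(x)q$. Put $x'=x-y$. Then $x'=x'^*$ and $\sigma(x')q=q\sigma(x)q$, so
\[
x'\in N_q,\qquad\psi(x')=\psi(x),\qquad\|x-x'\|\le2\eta .
\]
Moreover $\varphi_0\psi(x)-x'\in N_0$, because $\sigma(\varphi_0\psi(x))q=\psi(x)=\sigma(x')q$.

\subsection{The gluing}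

For $u\in N_0$ with $0\le u\le1$ define
\[
\varphi(b)=(1-u)^{1/2}\varphi_0(b)(1-u)^{1/2}+u^{1/2}\kappa(b)u^{1/2}\in A\qquad(b\in B).
\]
The column with entries $(1-u)^{1/2}$ and $u^{1/2}$ is an isometry, and $\varphi$ is the compression of $\varphi_0\oplus\kappa$ by it; so $\varphi$ is cpc. From $\sigma(u)q=0$ we get $\sigma(u^{1/2})q=0$ and $\sigma((1-u)^{1/2})q=q$. Hence $\psi\varphi(b)=q\sigma(\varphi_0(b))q=b$, that is, $\psi\varphi=\mathrm{id}_B$ \emph{exactly}, for every choice of $u$.

Let $x\in S$. Since $\|\kappa\psi(x)-x'\|\le\eta_1+2\eta$, the element $\varphi\psi(x)$ differs by at most $\eta_1+2\eta$ from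
\[
(1-u)^{1/2}\varphi_0\psi(x)(1-u)^{1/2}+u^{1/2}x'u^{1/2}.
\]
Let $u$ run through an approximate unit of $N_0$ that is quasicentral in $N_q$ (take $u=0$ if $N_0=0$). Because $\varphi_0\psi(x)-x'\in N_0$, replacing $\varphi_0\psi(x)$ by $x'$ in this expression changes it by an amount tending to $0$. The result $(1-u)^{1/2}x'(1-u)^{1/2}+u^{1/2}x'u^{1/2}$ tends to $x'$, because $x'\in N_q$ asymptotically commutes with $u^{1/2}$ and $(1-u)^{1/2}$; this is why $x$ had to be moved into $N_q$. So for suitable $u$,
\[
\|\varphi\psi(x)-x\|\le(\eta_1+2\eta)+\eta+\|x'-x\|\le\eta_1+5\eta\qquad(x\in S).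
\]
Since $\eta$ was arbitrary, (c) holds. This proves \textbf{(d)$\Rightarrow$(c)}.

\section{From almost complete isometries to almost multiplicative maps: (a) implies (e)}\label{sec:ae}

Let $\mathcal{OL}_\infty(A)=1$ and $\delta\in(0,1)$. Given a finite-dimensional $E\subset A$, $E\ne0$, there are $F\supset E$, a finite-dimensional $C^*$-algebra $B$ and, after scaling, a linear isomorphism $\alpha:F\to B$ with
\begin{equation}\label{eq:alpha}
\|\alpha\|_{cb}=1,\qquad\|\alpha^{-1}\|_{cb}<1+\delta .
\end{equation}
By (F1), $\alpha$ extends to a complete contraction $\bar\alpha:A\to B$.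

\emph{Nuclearity.} We have $\alpha^{-1}\bar\alpha=\mathrm{id}$ on $E$. Embed $B$ block-diagonally in some $M_N$, compose $\alpha^{-1}$ with the conditional expectation $M_N\to B$, and divide by $1+\delta$. This gives complete contractions $A\to M_N\to A$ whose composition is $(1+\delta)^{-1}\mathrm{id}$ on $E$. Letting $\delta\to0$ and $E$ increase, (F4) shows that $A$ is nuclear.

\emph{Where multiplicativity comes from.} The map $\alpha$ itself need not be close to a multiplicative map. For example, if $A$ is unital, $C\subset A$ is a unital copy of $B$ and $u\in A$ is unitary, then $F=uC\ni uc\mapsto c$ is completely isometric. In general it is not multiplicative, but for $x=uc$ and $y=ud$ the element $xy^*=ucd^*u^*$ is mapped to $\alpha(x)\alpha(y)^*=cd^*$ by the homomorphism $u^*(\cdot)u$. So we look for a completely positive map that sends $xy^*$ approximately to $\alpha(x)\alpha(y)^*$, and this is what Paulsen's lemma provides.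

Let $S\subset A$ be finite. Enlarging and scaling, we may assume that $S\not\subset\{0\}$ and that $S$ lies in the unit ball. Choose $e\in A_+$ with $\|e\|\le1$ and $\|ae-a\|\le\delta$ for $a\in S$, and then $F\supset S\cup\{e\}$, $B$, $\alpha$, $\bar\alpha$ as above. By (F3) and (F1) there is a ucp map $\Phi:M_2(A^1)\to M_2(B)$ with
\[
\Phi\begin{pmatrix}\lambda&a\\b^*&\mu\end{pmatrix}=\begin{pmatrix}\lambda&\bar\alpha(a)\\\bar\alpha(b)^*&\mu\end{pmatrix}\qquad(a,b\in A,\ \lambda,\mu\in\mathbb C).
\]
The diagonal matrix units are mapped to diagonal matrix units, so by Lemma~\ref{lem:defect} $\Phi$ is multiplicative against them, and it acts entrywise. Let $\psi_1,\psi_2:A^1\to B$ be its $(1,1)$ and $(2,2)$ entries (ucp), and let $\psi=\psi_1|_A$.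

For $x\in A$ let $X_x=\begin{pmatrix}0&x\\0&0\end{pmatrix}$, so that $\Phi(X_x)=X_{\bar\alpha(x)}$. Let $u\in B$ be unitary and $x=\alpha^{-1}(u)$. Then $\|x\|\le1+\delta$, and the positive element $\Phi(X_xX_x^*)-\Phi(X_x)\Phi(X_x)^*$ has the single nonzero entry
\[
\psi_1(xx^*)-uu^*\le(1+\delta)^2-1\le3\delta
\]
in the $(1,1)$ corner. In the same way $\Phi(X_x^*X_x)-\Phi(X_x)^*\Phi(X_x)$ has the single entry $\psi_2(x^*x)-u^*u\le3\delta$ in the $(2,2)$ corner. Here it is essential that $\alpha^{-1}$ is almost contractive. With $\gamma=\sqrt{3\delta}$, Lemma~\ref{lem:defect}, and Lemma~\ref{lem:unitaries} to pass from unitaries to contractions, give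
\begin{equation}\label{eq:mult}
\|\Phi(X_xZ)-\Phi(X_x)\Phi(Z)\|\le\gamma\|Z\|,\qquad\|\Phi(ZX_x)-\Phi(Z)\Phi(X_x)\|\le\gamma\|Z\|
\end{equation}
for all $x\in F$ with $\|\alpha(x)\|\le1$ and all $Z\in M_2(A^1)$. By taking adjoints, the same holds with $X_x^*$ in place of $X_x$.

\emph{The map $\phi$.} Let $f=\alpha^{-1}(1_B)$ and $\phi(b)=(1+\delta)^{-2}\alpha^{-1}(b)f^*$. By \eqref{eq:alpha} this is a linear contraction $B\to A$. The matrix $X_{\alpha^{-1}(b)}X_f^*$ has $(1,1)$ entry $\alpha^{-1}(b)f^*$, and $\|X_f^*\|\le1+\delta\le2$. So \eqref{eq:mult} gives $\|\psi(\alpha^{-1}(b)f^*)-b\|\le2\gamma\|b\|$, and since $1-(1+\delta)^{-2}\le2\delta$,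
\[
\|\psi\phi-\mathrm{id}_B\|\le2\gamma+2\delta .
\]

\emph{Multiplicativity.} Let $a\in S$. Then $\|\alpha(a)\|,\|\alpha(e)\|\le1$. Applying \eqref{eq:mult} to $X_aX_a^*$ and to $X_aX_e^*$ we get
\[
\|\psi(aa^*)-\alpha(a)\alpha(a)^*\|\le\gamma,\qquad\|\psi(a)-\alpha(a)\alpha(e)^*\|\le\|\psi(a)-\psi(ae)\|+\gamma\le\gamma+\delta .
\]
We must compare $\alpha(a)\alpha(e)^*\alpha(e)\alpha(a)^*$ with $\alpha(a)\alpha(a)^*$. Since $X_aX_e^*X_e=X_{ae^2}$, two applications of \eqref{eq:mult} give $\|\bar\alpha(ae^2)-\alpha(a)\alpha(e)^*\alpha(e)\|\le2\gamma$, and $\|ae^2-a\|\le2\delta$. Hence $\|\alpha(a)\alpha(e)^*\alpha(e)-\alpha(a)\|\le2\gamma+2\delta$. Together,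
\[
\|\psi(a)\psi(a)^*-\alpha(a)\alpha(a)^*\|\le2(\gamma+\delta)+(2\gamma+2\delta)=4\gamma+4\delta ,
\]
so $\|\psi(aa^*)-\psi(a)\psi(a)^*\|\le5\gamma+4\delta$. Lemma~\ref{lem:defect} gives $\|\psi(ab)-\psi(a)\psi(b)\|\le(5\gamma+4\delta)^{1/2}$ for $a,b\in S$. Finally $\|\alpha(a)\|\ge(1+\delta)^{-1}\|a\|$, so $\|\psi(a)\|^2\ge(1+\delta)^{-2}\|a\|^2-4\gamma-4\delta$. Since $\gamma\to0$ as $\delta\to0$, this proves \textbf{(a)$\Rightarrow$(e)}.

\section{Localization at generic primitive ideals}\label{sec:local}

From here to the end of Section~\ref{sec:qd} we assume (e), with $A$ separable, and aim at (d).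

The existence of $\phi$ in (e) is decisive. The diagonal embedding $\psi:\mathbb C^2\to M_2$ is multiplicative and isometric, but it sees two primitive ideals at once, and there is no $\phi$ with $\psi\phi$ close to the identity. The reason can be read off from $z=(1,0)$ and $g=(0,1)$. As $z\mathbb C^2g=0$, an exact right inverse $\phi$ would give $0=\psi(z\phi(x)g)=\psi(z)\,x\,\psi(g)$ for all $x\in M_2$, while $M_2$ is prime; approximate right inverses are excluded in the same way. We now use this argument to attach matrix summands of the maps in (e) to a single primitive ideal.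

\begin{definition}\label{def:models}
Let $J\in\operatorname{Prim}A$. A sequence of \emph{matrix models at $J$} consists of integers $n_k$, cpc maps $\psi_k:A\to M_{n_k}$ and linear contractions $\phi_k:M_{n_k}\to A$ such that, for all $a,b\in A$,
\[
\|\psi_k\phi_k-\mathrm{id}\|\to0,\qquad\|\psi_k(ab)-\psi_k(a)\psi_k(b)\|\to0,\qquad\|\psi_k(a)\|\to\|\pi_J(a)\| .
\]
\end{definition}

To separate $J$ from other primitive ideals by elements $z$ and $g$ as above we need open neighborhoods of $J$ on which $\|a+J'\|$ does not exceed $\|a+J\|$ by much. In general the functions $J'\mapsto\|a+J'\|$ are only lower semicontinuous. For example, let $A$ consist of the continuous $f:[0,1]\to M_2$ with $f(0)$ diagonal, and let $J$ be the kernel of $f\mapsto f_{11}(0)$: every neighborhood of $J$ contains the kernels of evaluation at all small $t>0$, and $\|f(t)\|\to\max(|f_{11}(0)|,|f_{22}(0)|)$ as $t\to0$. We therefore restrict to generic $J$.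

Let $\{e_i\}$ be a countable dense subset of $A_+$ and $g_i=(e_i-\frac14)_+$. Let
\[
C_i=\{J'\in\operatorname{Prim}A:[g_iag_i,g_ibg_i]\in J'\text{ for all }a,b\in A\},
\]
a closed set; it will be needed only in Section~\ref{sec:rank}. Let $R\subset\operatorname{Prim}A$ be the complement of all boundaries $\partial C_i$ and all boundaries of the closed sets $\{J':\|a+J'\|\le r\}$, where $a$ runs through a countable dense subset of $A$ and $r\in\mathbb Q_+$. Boundaries of closed sets are closed and nowhere dense, and $\operatorname{Prim}A$ is a Baire space, so $R$ is \emph{dense}.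

\begin{lemma}\label{lem:usc}
If $J\in R$, then $J'\mapsto\|a+J'\|$ is upper semicontinuous at $J$ for every $a\in A$.
\end{lemma}

\begin{proof}
For $a$ in the chosen dense set and rational $r>\|a+J\|$, the point $J$ lies in $\{J':\|a+J'\|\le r\}$ but not in its boundary, hence in its interior. The general case follows from $\bigl|\|a+J'\|-\|b+J'\|\bigr|\le\|a-b\|$.
\end{proof}

\begin{lemma}\label{lem:models}
For every $J\in R$ there is a sequence of matrix models at $J$.
\end{lemma}

\begin{proof}
Put $\pi=\pi_J$ and $r_a=\|\pi(a)\|$.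

\emph{Reduction.} It suffices, given a finite $T\subset A$ and $\varepsilon>0$, to find a sequence with the first two properties and with $\bigl|\|\psi_k(a)\|-r_a\bigr|\le\varepsilon$ for $a\in T$ and large $k$. Indeed, let $T_m$ be increasing finite sets with dense union. From the sequence for $(T_m,\frac1m)$ pick one term $(\psi,\phi)$ with $\|\psi\phi-\mathrm{id}\|\le\frac1m$, $\|\psi(ab)-\psi(a)\psi(b)\|\le\frac1m$ and $|\|\psi(a)\|-r_a|\le\frac1m$ for $a,b\in T_m$. Since the maps are contractive, these terms form a sequence of matrix models at $J$.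

\emph{A test element $z$.} By Lemma~\ref{lem:usc} there is an open $U\ni J$ with $\|a+J'\|\le r_a+\frac\varepsilon4$ for $J'\in U$ and $a\in T$. We want $z$ to lie in $I_U$, so that it vanishes outside $U$, and to force $\|\psi(a)\|$ to be large whenever $\psi(z)$ is not small. Since $I_U\not\subset J$, there is $w\in(I_U)_+$ with $\|w\|=\|\pi(w)\|=1$. Let $a_1,\dots,a_m$ be the $a\in T$ with $r_a>\frac\varepsilon2$. For these put $g_a=h_a(a^*a)$, where $h_a$ is continuous, $0\le h_a\le1$, $h_a=0$ on $[0,(r_a-\frac\varepsilon2)^2]$ and $h_a=1$ on $[r_a^2,\infty)$. Then $g_a\in A$ and $\|\pi(g_a)\|=1$.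

For $X,Y\in B(H)$ we have $\sup\{\|X\pi(c)Y\|:c\in A,\ \|c\|\le1\}=\|X\|\|Y\|$. Indeed, $\|XLY\|$ is close to $\|X\|\|Y\|$ for a suitable operator $L$ of rank one and norm one; $L$ is a strong limit of operators $\pi(c)$ with contractions $c\in A$ by (F8), and the norm is strongly lower semicontinuous. Applying this $m$ times we find contractions $c_i\in A$ such that
\[
z=w\,c_1g_{a_1}c_2g_{a_2}\cdots c_mg_{a_m}\in I_U,\qquad\|z\|\le1,\qquad\|\pi(z)\|\ge\tfrac12 .
\]

\emph{The models.} Let $S_k\ni z$ be increasing finite sets with dense union, and apply (e) to $S_k$ and $\frac1k$ to get $\psi_k':A\to B_k$ and $\phi_k':B_k\to A$. Let $M_{n_k}$ be a summand of $B_k$ in which $\psi_k'(z)$ attains its norm, $\psi_k$ the component of $\psi_k'$ in it, and $\phi_k=\phi_k'|_{M_{n_k}}$. Then $\|\psi_k\phi_k-\mathrm{id}\|\le\frac1k$, the $\psi_k$ are asymptotically multiplicative, and $\|\psi_k(z)\|\ge\frac12-\frac1k\ge\frac13$ for $k\ge6$; we discard the smaller $k$. Along any subsequence we have the $*$-homomorphism $\Psi=[(\psi_k)]:A\to\prod M_{n_k}/\bigoplus M_{n_k}$.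

\emph{Lower bound.} Let $a\in T$. If $r_a\le\frac\varepsilon2$, there is nothing to prove. If $r_a>\frac\varepsilon2$ and $\|\psi_k(a)\|\le r_a-\varepsilon$ along a subsequence, then along it $\|\Psi(a)\|\le r_a-\varepsilon$, so $\Psi(g_a)=h_a(\Psi(a)^*\Psi(a))=0$ and $\Psi(z)=0$. This contradicts $\|\psi_k(z)\|\ge\frac13$.

\emph{Upper bound.} Suppose $a\in T$ and $\|\psi_k(a)\|\ge r_a+\frac\varepsilon2$ along a subsequence. Let $g=h(a^*a)$ with $h$ continuous, $0\le h\le1$, $h=0$ on $[0,(r_a+\frac\varepsilon4)^2]$ and $h=1$ on $[(r_a+\frac\varepsilon2)^2,\infty)$. Then $\|\Psi(g)\|=1$, so $\|\psi_k(g)\|\to1$ along a further subsequence. If $J'\in U$, then $\|a+J'\|\le r_a+\frac\varepsilon4$, so $g\in J'$. If $J'\notin U$, then $z\in I_U\subset J'$. Hence $zcg\in\bigcap\operatorname{Prim}A=0$ for every $c\in A$, that is, $zAg=0$. Lemma~\ref{lem:defect}, applied to the fixed elements $z$ and $g$, gives uniformly over contractions $x\in M_{n_k}$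
\[
0=\psi_k(z\phi_k(x)g)=\psi_k(z)\,\psi_k(\phi_k(x))\,\psi_k(g)+o(1)=\psi_k(z)\,x\,\psi_k(g)+o(1).
\]
But $\sup_{\|x\|\le1}\|\psi_k(z)x\psi_k(g)\|=\|\psi_k(z)\|\|\psi_k(g)\|\ge\frac13-o(1)$ in a full matrix algebra, a contradiction. So $r_a-\varepsilon\le\|\psi_k(a)\|\le r_a+\varepsilon$ for $a\in T$ and large $k$.
\end{proof}

\section{Compact operators appear with multiplicity one}\label{sec:rank}

The norm condition in Definition~\ref{def:models} does not control multiplicities. A priori $\psi_k$ might look like two copies of a large corner of $\pi_J$. If $\pi_J$ is infinite-dimensional and $\pi_J(A)$ contains no nonzero compact operators, this is harmless, because by Voiculescu's theorem $\pi_J$ then approximately absorbs further copies of itself. But if $K\subset\pi_J(A)$, then $K$ acts on $H$ with multiplicity one, and two copies cannot be placed in $H$. We exclude them by a second use of $\phi_k$. A rank-one projection in $\pi_J(A)$ can be lifted, for generic $J$, to an $e$ with $eAe$ \emph{commutative}; if $\psi_k(e)$ were close to a projection of rank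 at least $2$, then $\psi_k(eAe)$ would contain approximate matrix units $E_{12}$ and $E_{21}$, which do not commute.

\begin{lemma}\label{lem:rank}
Let $J\in R$, $\pi=\pi_J$, let $(\psi_k,\phi_k)$ be matrix models at $J$, and suppose $\pi(A)\cap K\neq0$, so $K\subset\pi(A)$. There are $e\in A_+$ with $\pi(e)=p$ a rank-one projection, and, for large $k$, rank-one projections $p_k\in M_{n_k}$ with $\|\psi_k(e)-p_k\|\to0$.
\end{lemma}

\begin{proof}
\emph{Step 1: $J$ is an interior point of some $C_i$.} Choose $e'\in A_+$ with $\pi(e')$ a rank-one projection, and $e_i$ with $s:=\|e_i-e'\|<\frac14$. On $\ker\pi(e')$ the quadratic form of $\pi(e_i)$ is at most $s<\frac14$. Hence the spectral subspace of $\pi(e_i)$ for $(\frac14,\infty)$ meets $\ker\pi(e')$, which has codimension one, only in $0$, and its dimension is at most $1$. Since $\|\pi(e_i)\|>\frac34$, the operator $\pi(g_i)=(\pi(e_i)-\frac14)_+$ has rank one. All operators $\pi(g_iag_i)$ are multiples of its range projection, so they commute and $J\in C_i$. As $J\in R$, we have $J\notin\partial C_i$, and so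 $J\in V:=\operatorname{int}C_i$. Write $g=g_i$.

\emph{Step 2: the element $e$.} Let $L=\overline{gI_Vg}$. Since $I_V$ is an ideal, $L$ is a $C^*$-subalgebra with $LAL\subset L$. It is commutative: for $x,y\in I_V$ the commutator $[gxg,gyg]$ lies in every $J'\in V\subset C_i$ by definition of $C_i$, and in every $J'\notin V$ because it lies in $I_V$; so it is $0$. As $J\in V$, $\pi(I_V)$ is a nonzero ideal of $\pi(A)\supset K$, so it contains $K$ by (F8). Thus $\pi(L)\supset\pi(g)K\pi(g)=\mathbb Cp$, where $p$ is the rank-one range projection of $\pi(g)$. Apply the function $t\mapsto\min(\max(t,0),1)$ to a selfadjoint lift of $p$ in $L$. This gives $e\in L_+$ with $\|e\|\le1$ and $\pi(e)=p$. Then $eAe\subset L$ is commutative.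

\emph{Step 3: the projections $p_k$.} Since $e^2-e\in J$, we have $\|\psi_k(e)^2-\psi_k(e)\|\to0$; also $\|\psi_k(e)\|\to1$. So for large $k$ there are projections $p_k\ne0$ with $\|\psi_k(e)-p_k\|\to0$. It remains to see that they have rank one.

\emph{Step 4: $\psi_k$ is multiplicative against $\phi_k(x)$.} For unitary $u\in M_{n_k}$ we have $\psi_k(\phi_k(u)\phi_k(u)^*)\le1$ because $\phi_k$ is contractive, and $\psi_k(\phi_k(u))\psi_k(\phi_k(u))^*\ge1-o(1)$ because $\psi_k\phi_k(u)=u+o(1)$, uniformly in $u$. By Lemmas~\ref{lem:defect} and~\ref{lem:unitaries},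
\begin{equation}\label{eq:phimult}
\|\psi_k(\phi_k(x)y)-x\,\psi_k(y)\|\to0\quad\text{uniformly over contractions }x\in M_{n_k},\ y\in A .
\end{equation}

\emph{Step 5: the rank.} Let $x,x'\in M_{n_k}$ be contractions. The elements $e\phi_k(x)e$ and $e\phi_k(x')e$ of $eAe$ commute, so
\[
e\phi_k(x)e^2\phi_k(x')e=e\phi_k(x')e^2\phi_k(x)e .
\]
Lemma~\ref{lem:defect} for the fixed elements $e,e^2$ and \eqref{eq:phimult} give, uniformly,
\begin{align*}
\psi_k\bigl(e\phi_k(x)e^2\phi_k(x')e\bigr)
&=\psi_k(e)\,\psi_k\bigl(\phi_k(x)e^2\phi_k(x')e\bigr)+o(1)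
=\psi_k(e)\,x\,\psi_k\bigl(e^2\phi_k(x')e\bigr)+o(1)\\
&=\psi_k(e)\,x\,\psi_k(e^2)\,\psi_k\bigl(\phi_k(x')e\bigr)+o(1)
=\psi_k(e)\,x\,\psi_k(e^2)\,x'\,\psi_k(e)+o(1)\\
&=p_kxp_kx'p_k+o(1).
\end{align*}
The same holds with $x,x'$ exchanged. So $\|p_kxp_kx'p_k-p_kx'p_kxp_k\|\to0$ uniformly. If $\operatorname{rank}p_k\ge2$, matrix units $x=E_{12}$, $x'=E_{21}$ under $p_k$ give the value $\|E_{11}-E_{22}\|=1$. Hence $\operatorname{rank}p_k=1$ for large $k$.
\end{proof}

\section{Generic irreducible representations are (QD)}\label{sec:qd}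

\begin{proposition}\label{prop:qd}
Assume \textup{(e)} and let $J\in R$. Then $\pi=\pi_J$ is (QD).
\end{proposition}

The proof occupies the next four subsections. The space $H$ of $\pi$ is separable. If $\dim H<\infty$, take $q=1$. Let $\dim H=\infty$, $D=\pi(A)$ and $\hat D=D+\mathbb C1_H$, a separable algebra, which is nuclear by (F5). If $\hat D\cap K\ne0$, then $K\subset\hat D$ by irreducibility, and the nonzero ideal $D$ of $\hat D$ contains $K$, by (F8). So either $\hat D\cap K=0$ or $K\subset D$.

\subsection{Unital models of $\hat D$}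

Let $(\psi_k,\phi_k)$ be matrix models at $J$ (Lemma~\ref{lem:models}). Since $\|\psi_k(a)\|\to\|\pi(a)\|$, the $\psi_k$ induce an isometric $*$-homomorphism $\Psi:D\to\prod M_{n_k}/\bigoplus M_{n_k}$, and likewise along every subsequence. We make it unital on $\hat D$.
\begin{itemize}
\item If $1_H\in D$, lift $\Psi(1)$ to projections $r_k$ by (F10) and replace $M_{n_k}$ by $r_kM_{n_k}r_k$, which is nonzero for large $k$; we discard the other $k$.
\item If $1_H\notin D$, extend $\Psi$ by $1\mapsto1$. The extension is still injective along every subsequence. Otherwise, since $\Psi$ is injective on $D$, we would have $\Psi(d)=1$ for some $d\in D$, so $D\cong\Psi(D)$ would be unital, and its unit would be $1_H$ by irreducibility.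
\end{itemize}
Denote the resulting matrix algebras by $M_{m_k}$. By (F5), $\Psi:\hat D\to\prod M_{m_k}/\bigoplus M_{m_k}$ lifts to ucp maps $\chi_k:\hat D\to M_{m_k}$. They are asymptotically multiplicative, and $\|\chi_k(x)\|\to\|x\|$ for $x\in\hat D$ because $\Psi$ is isometric along every subsequence.

If $K\subset D$, let $p$ be the rank-one projection from Lemma~\ref{lem:rank}. Then $\Psi(p)$ is represented by rank-one projections. Any two sequences of projections representing $\Psi(p)$ are eventually at distance less than $1$, so \emph{all projections representing $\Psi(p)$ are eventually of rank one}; this applies also after cutting down by $r_k$.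

\subsection{What has to be constructed}

The matrix algebra $M_{m_k}$ acts on $\mathbb C^{m_k}$, and we must find $\mathbb C^{m_k}$ inside $H$, approximately invariant under $S$. By Voiculescu's theorem we may enlarge $H$ by any representation that kills the compact operators.

\begin{lemma}\label{lem:place}
Suppose that for every finite $S=S^*$ in the unit ball of $\hat D$ and every $\eta\in(0,1)$ there are a ucp map $\chi:\hat D\to M_m$, a unital representation $\rho$ of $\hat D$ on a separable space with $\rho(\hat D\cap K)=0$, and an operator $T:\mathbb C^m\to H\oplus H_\rho$ such that, with $\hat x=x\oplus\rho(x)$,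
\begin{equation}\label{eq:T}
\|T^*T-1\|\le\eta,\qquad\|T\chi(x)-\hat xT\|\le4\sqrt\eta,\qquad\|\chi(x)\|\ge\|x\|-\eta\qquad(x\in S).
\end{equation}
Then $\pi$ is (QD).
\end{lemma}

\begin{proof}
Let $T_0=T(T^*T)^{-1/2}$, an isometry with $\|T-T_0\|=\|(T^*T)^{1/2}-1\|\le\eta$, and let $q_0=T_0T_0^*$, a finite-rank projection. Then $\|\hat xT_0-T_0\chi(x)\|\le4\sqrt\eta+2\eta=:\eta'$. Since $(1-q_0)T_0=0$, we get $\|(1-q_0)\hat xq_0\|\le\eta'$ for all $x\in S=S^*$, hence $\|[q_0,\hat x]\|\le\eta'$. Also $\|q_0\hat xq_0\|=\|T_0^*\hat xT_0\|\ge\|\chi(x)\|-\eta'\ge\|x\|-\eta-\eta'$. By (F6) choose a unitary $W:H\to H\oplus H_\rho$ with $\|WxW^*-\hat x\|<\eta$ for $x\in S$, and put $q=W^*q_0W$. Then $\|[q,x]\|\le\eta'+2\eta$ and $\|qxq\|\ge\|x\|-2\eta-\eta'$ for $x\in S$. Since $\eta$ is arbitrary, and since any finite subset of $D$ can be enlarged and scaled to such an $S$, $\pi$ is (QD).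
\end{proof}

Fix $S=S^*$ in the unit ball of $\hat D$ and $\eta\in(0,1)$. We verify \eqref{eq:T} with $\chi=\chi_k$ for some large $k$. The last inequality there holds for large $k$. In what follows $o(1)$ refers to $k\to\infty$.

\subsection{The case $\hat D\cap K=0$}

Here the condition $\rho(\hat D\cap K)=0$ is void. Let $\chi_k=X^*\rho(\cdot)X$ be a Stinespring dilation on a separable space with $\rho$ unital, and let $T=\begin{pmatrix}0\\X\end{pmatrix}$. Then $T^*T=\chi_k(1)=1$ and
\[
\|X\chi_k(x)-\rho(x)X\|^2=\|\chi_k(x^*x)-\chi_k(x)^*\chi_k(x)\|\to0 ,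
\]
so \eqref{eq:T} holds for large $k$.

\subsection{The case $K\subset D$}

Now the dilation of $\chi_k$ does not kill $K$. We split $\chi_k$ by a quasicentral $h$: the part under $h$ is carried by compact operators and is placed in $H$ itself, which is possible by multiplicity one; the part under $1-h$ is made to factor through $\hat D/K$, and is placed in $H_\rho$.

\emph{Choice of $h$.} Let $y\mapsto\dot y$ be the quotient map $\hat D\to\hat D/K$ and $s:\hat D/K\to\hat D$ a ucp lifting of the identity of $\hat D/K$ (F5). For $y\in\hat D$ we have $s(\dot y)-y\in K$. So (F7) gives a finite-rank $h\ne0$ with $0\le h\le1$ and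
\begin{align}
&\|[h,x]\|,\ \|[h^{1/2},x]\|,\ \|[(1-h)^{1/2},x]\|\le\eta&&(x\in S),\label{eq:h1}\\
&\|(1-h)^{1/2}(s(\dot y)-y)(1-h)^{1/2}\|\le\eta&&(y\in S\cup\{x^*x:x\in S\}).\label{eq:h2}
\end{align}
Fix $h$ and let $P\in K$ be its range projection; it has finite rank.

\emph{Multiplicity one.} By (F10) lift $\Psi|_{PB(H)P}$ to $*$-homomorphisms $\lambda_k:PB(H)P\to M_{m_k}$ for large $k$. Then $\|\lambda_k(y)-\chi_k(y)\|\to0$ for $y\in PB(H)P$. Let $e_{11}\in PB(H)P$ be a minimal projection, $v\in K$ a partial isometry with $v^*v=p$ and $vv^*=e_{11}$, and $p_k\in M_{m_k}$ rank-one projections representing $\Psi(p)$. The elements $y_k=\lambda_k(e_{11})\chi_k(v)p_k$ have rank at most one, and $y_ky_k^*-\lambda_k(e_{11})\to0$ because $e_{11}vpv^*e_{11}=e_{11}$. If $\lambda_k(e_{11})$ had rank at least $2$, its range would contain a unit vector killed by $y_ky_k^*$, so its distance to $y_ky_k^*$ would be at least $1$. Hence for large $k$ the projection $\lambda_k(e_{11})$ has rank at most one; it is nonzero because $\|\chi_k(e_{11})\|\to1$. So $\lambda_k$ has multiplicity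 one: there are isometries $R_k:PH\to\mathbb C^{m_k}$ with
\[
\lambda_k(y)=R_kyR_k^*\qquad(y\in PB(H)P).
\]

\emph{The operator $T$.} Put $\omega_k(y)=\chi_k\bigl((1-h)^{1/2}s(\dot y)(1-h)^{1/2}\bigr)$, a cpc map on $\hat D$ that factors through $\hat D/K$. By Stinespring's theorem, applied on $\hat D/K$, $\omega_k(y)=X^*\rho(y)X$ with a unital representation $\rho$ of $\hat D$ on a separable space, $\rho(K)=0$ and $X^*X=\omega_k(1)=\chi_k(1-h)$. Let $Y=h^{1/2}R_k^*:\mathbb C^{m_k}\to H$ and
\[
T=\begin{pmatrix}Y\\X\end{pmatrix}:\mathbb C^{m_k}\to H\oplus H_\rho .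
\]
Then $T^*T=\lambda_k(h)+\chi_k(1-h)=1+o(1)$. For $x\in S$ we estimate the two components of $T\chi_k(x)-\hat xT$, writing $\chi=\chi_k$, $\omega=\omega_k$, $\lambda=\lambda_k$, $R=R_k$.

\emph{The $X$-component.} Let $\Delta=X\chi(x)-\rho(x)X$. Then
\[
\Delta^*\Delta=\chi(x)^*\chi(1-h)\chi(x)-\chi(x)^*\omega(x)-\omega(x)^*\chi(x)+\omega(x^*x).
\]
Replace $s(\dot x)$ by $x$ and then move $(1-h)^{1/2}$ across $x$. By \eqref{eq:h2} and \eqref{eq:h1} this gives $\|\omega(x)-\chi((1-h)x)\|\le2\eta$. In the same way $\|\omega(x^*x)-\chi((1-h)x^*x)\|\le3\eta$, since $\|[(1-h)^{1/2},x^*x]\|\le2\eta$. With asymptotic multiplicativity, $\Delta^*\Delta$ equals, up to $2\eta+2\eta+3\eta+o(1)$,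
\[
\chi\bigl(x^*(1-h)x-x^*(1-h)x-x^*(1-h)x+(1-h)x^*x\bigr)=\chi\bigl(x^*hx-hx^*x\bigr)=-\chi([h,x^*]x),
\]
which has norm at most $\eta$. So $\|\Delta\|^2\le8\eta+o(1)$.

\emph{The $Y$-component.} We compare both $xY$ and $Y\chi(x)$ with $Pxh^{1/2}R^*$. Since $(1-P)xh^{1/2}=(1-P)[x,h^{1/2}]$, we have $\|xY-Pxh^{1/2}R^*\|\le\eta$. Next,
\begin{align*}
RY\chi(x)&=\lambda(h^{1/2})\chi(x)=\chi(h^{1/2})\chi(x)+o(1)=\chi(h^{1/2}x)+o(1),\\
R(Pxh^{1/2})R^*&=\lambda(Pxh^{1/2})=\chi(Pxh^{1/2})+o(1),
\end{align*}
and $h^{1/2}x-Pxh^{1/2}=P[h^{1/2},x]$ has norm at most $\eta$. As $R$ is isometric on $PH$, $\|Y\chi(x)-Pxh^{1/2}R^*\|\le\eta+o(1)$. So $\|Y\chi(x)-xY\|\le2\eta+o(1)$.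

Together $\|T\chi_k(x)-\hat xT\|^2\le8\eta+4\eta^2+o(1)\le12\eta+o(1)$, which is less than $16\eta$ for large $k$. Thus \eqref{eq:T} holds for some $k$, and Lemma~\ref{lem:place} completes the proof of Proposition~\ref{prop:qd}. \qed

\subsection{Conclusion}

Assume (e). For $0\ne x\in A$ and $0<r<\|x\|$ the open set $\{J:\|x+J\|>r\}$ is nonempty, so it meets the dense set $R$. Hence $\|x\|=\sup_{J\in R}\|\pi_J(x)\|$, and by Proposition~\ref{prop:qd} the irreducible (QD) representations separate points. As nuclearity is part of (e), this proves \textbf{(e)$\Rightarrow$(d)}.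

With (a)$\Rightarrow$(e) from Section~\ref{sec:ae}, (d)$\Rightarrow$(c) from Section~\ref{sec:glue}, and (c)$\Rightarrow$(b)$\Rightarrow$(a) from Section~\ref{sec:easy}, all five conditions are equivalent for separable $A$, which is part (II) of Theorem~\ref{thm:main}. The reduction in Section~\ref{sec:easy} gives (a)$\Rightarrow$(c) for arbitrary $A$, and with it part (I). \qed

\begin{thebibliography}{9}

\bibitem{Eck} Caleb Eckhardt, \emph{On $\mathcal{OL}_\infty$ structure of nuclear, quasidiagonal C*-algebras}, arXiv:0809.3227 (2008).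

\bibitem{Pau} Paulsen, \emph{Completely bounded maps and operator algebras}.

\bibitem{Smi} R. R. Smith, J. Funct. Anal. 64, 1985.

\end{thebibliography}

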